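# Borel homomorphisms from regular forests, and the girth of the target

## 1. Degree at most two: lines, matchings, and long odd cycles

All graphs are simple: the edge set $E(G)\subseteq V(G)^2$ is symmetric and irreflexive, so there are no loops. A homomorphism from $G$ to $H$ is a map $f:V(G)\to V(H)$ that sends edges to edges: $(x,y)\in E(G)$ implies $(f(x),f(y))\in E(H)$. For example, a homomorphism to $K_n$ is a proper $n$-coloring.

**Definition (Borel graph, Borel homomorphism).** A Borel graph is a graph $G$ whose vertex set is a standard Borel space and whose edge set is Borel in $V(G)^2$. A homomorphism between Borel graphs is Borel if it is Borel as a map on vertices. Finite and countable graphs carry the discrete Borel structure.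

Here is the example to keep in mind. Let $\alpha$ be irrational and join $x$ to $x\pm\alpha$ on the circle $\mathbb R/\mathbb Z$. This is a Borel graph, 2-regular and acyclic: its components are bi-infinite lines. As an abstract graph it is 2-colorable. It has no Borel homomorphism to $K_2$: if $B$ is one color class, then $x\in B$ iff $x+\alpha\notin B$, so $B$ is invariant under rotation by $2\alpha$, and by ergodicity it has measure $0$ or $1$. But $B+\alpha$ is the complement of $B$, so $B$ has measure $\frac12$. Acyclic graphs are trivial to color, but not in a Borel way.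

**Definition (girth, odd girth).** A cycle has length at least $3$. The girth of a graph is the length of its shortest cycle, and its odd girth is the length of its shortest odd cycle; each is $\infty$ if there is no such cycle.

These are very different. Replace each vertex of $C_5$ by two non-adjacent copies, joining copies of adjacent vertices. The result maps to $C_5$, so its odd cycles have length at least $5$, and its odd girth is $5$. But it contains many 4-cycles, so its girth is $4$.

The problem comes from Felix Weilacher, "Borel Homomorphisms from Forests to Kneser Graphs", arXiv:2601.19045 (2026). It starts from the following known result: *for any $d,g\in\mathbb N$ there is a finite graph $H$ with odd girth at least $g$ such that every $d$-regular acyclic Borel graph admits a Borel homomorphism to $H$.* So one finite target, free of short odd cycles, serves all $d$-regular Borel forests. May we ask for a target with no short cycles at all, that is, replace "odd girth" by "girth"?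

Small degrees are easy, and the answer there is yes.

**Theorem C.** If $d\le 2$, then for every $g$ there is a finite graph $H$ of girth $\ge g$ to which every $d$-regular acyclic Borel graph has a Borel homomorphism.

*Proof.* Fix a Borel linear order $<$ on $V(G)$; it exists because a standard Borel space is Borel isomorphic to a Borel subset of $\mathbb R$. We also use the Lusin–Novikov theorem: since degrees are finite, $E(G)$ is a countable union of graphs of Borel partial functions, so conditions that quantify over vertices at bounded distance from $x$ define Borel sets.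

If $d=0$, take $H=K_1$. If $d=1$, take $H=K_2$, with $f(x)=0$ if $x$ is smaller than its neighbor and $f(x)=1$ otherwise. Both targets have girth $\infty$.

Let $d=2$. Take $n\ge\max(g,3)$ odd and $H=C_n$ with vertex set $\mathbb Z/n$. The components of $G$ are bi-infinite lines.

**Step 1: sparse markers.** We want to cut each line into pieces of controlled length. Join distinct points of $V(G)$ at distance $\le n$. This graph is Borel and $2n$-regular. A Borel graph of bounded degree has a Borel maximal independent set (Kechris–Solecki–Todorcevic, *Borel chromatic numbers*, Adv. Math. 1999). Let $A$ be one for this graph. By maximality every vertex is within distance $n$ of $A$, so $A$ is unbounded in both directions on each line. Consecutive points of $A$ on a line are at distance $L$ with $n+1\le L\le 2n+1$: the lower bound is independence, and if $L\ge 2n+2$, then the point at distance $n+1$ from one of them, between them, would be at distance $>n$ from $A$.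

**Step 2: filling in.** We map all markers to $0$ and need closed walks of prescribed length. For each $L$ with $n+1\le L\le 2n+1$ fix a closed walk $\theta_L(0),\dots,\theta_L(L)$ in $C_n$ from $0$ to $0$: go back and forth along one edge if $L$ is even; go once around and then back and forth if $L$ is odd, which is possible because $L-n\ge 0$ is even. Put $f=0$ on $A$. If $x$ lies strictly between consecutive points $u<v$ of $A$ at distance $L$, put $f(x)=\theta_L(\mathrm{dist}_G(u,x))$. This is Borel, and since $\theta_L(0)=\theta_L(L)=0$ it is a homomorphism. $\blacksquare$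

What changes in degree three? The proof works because the markers cut the line into finite pieces. Take a 3-regular acyclic graph and a set $A$ of vertices at pairwise distance greater than $2$. No vertex has two neighbors in $A$, since such neighbors are at distance $2$. So after $A$ is removed every remaining vertex still has degree at least $2$: every piece is an acyclic graph of minimum degree at least $2$, hence infinite. No finite filling problem is left to solve. This does not prove that no homomorphism exists, but it shows where the easy argument ends.

## 2. Two negative theorems for degree three and more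

From now on logarithms are natural, "countable" means finite or countably infinite, and $0\log0=0$.

**Theorem A.** There is $d_0$ such that for every $d\ge d_0$ there is a $d$-regular acyclic Borel graph $G$ having no Borel homomorphism to any countable graph $H$ without a 4-cycle subgraph. In particular $G$ has no Borel homomorphism to any finite graph of girth $\ge5$.

**Theorem B.** There is $g_0$ such that for every $d\ge3$ there is a $d$-regular acyclic Borel graph $G$ having no Borel homomorphism to any countable graph $H$ of girth $\ge g_0$.

So the answer to the problem is no: "odd girth" cannot be strengthened to "girth". Theorem A alone settles this, already with $g=5$ for large $d$. Theorems B and C add that, for fixed $d$, the statement "for all $g$ there is a finite $H$ of girth $\ge g$ receiving all $d$-regular acyclic Borel graphs" holds exactly when $d\le2$. In both negative theorems one $G$ defeats all $H$ at once.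

**Lemma 1 (raising the degree).** If $G'$ is a $d'$-regular acyclic Borel graph and $d\ge d'$, $d\ge2$, then $G'$ is an induced subgraph, on a Borel set, of a $d$-regular acyclic Borel graph.

*Proof.* Let $T$ be a countable tree with a root $o$ of degree $d-d'$ and all other vertices of degree $d$ (a single vertex if $d=d'$). Let the vertex set be $V(G')\times V(T)$. Join $(x,o)$ to $(y,o)$ if $xy\in E(G')$, and join $(x,u)$ to $(x,v)$ if $uv\in E(T)$. This hangs a copy of $T$ at each vertex of $G'$, so it is acyclic and Borel. The vertex $(x,o)$ has degree $d'+(d-d')=d$, and the others have degree $d$. $\square$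

Borel homomorphisms restrict to Borel induced subgraphs. So Theorem A needs only one value $d=d_0$, and Theorem B needs only $d=3$.

## 3. Shift graphs

The witnesses carry an invariant probability measure and as much independence as possible. Let $\Delta$ be a countably infinite group acting on $\Omega=[0,1]^\Delta$ by $(\gamma\omega)(\delta)=\omega(\gamma^{-1}\delta)$, with the product Lebesgue measure $\mu$, which is invariant. The free part $\Omega_0=\{\omega:\gamma\omega\ne\omega\text{ for all }\gamma\neq e\}$ is invariant. It is Borel, as its complement is the countable union of the closed sets $\{\gamma\omega=\omega\}$, $\gamma\ne e$. It is conull: evaluating $\gamma\omega=\omega$ at $\gamma$ gives $\omega(e)=\omega(\gamma)$, an event of probability $0$.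

**Definition (the graphs $G_{2m}$ and $G_3$).** For $\Delta=F_m$, free on $x_1,\dots,x_m$, the graph $G_{2m}$ has vertex set $\Omega_0$ and edges $(\omega,x_i^{\pm1}\omega)$. For $\Delta=\mathbb Z_2*\mathbb Z_2*\mathbb Z_2=\langle s_1,s_2,s_3\rangle$, the graph $G_3$ has vertex set $\Omega_0$ and edges $(\omega,s_i\omega)$.

Since the action on $\Omega_0$ is free, $\gamma\mapsto\gamma\omega$ identifies the component of $\omega$ with the Cayley graph whose edges join $\gamma$ to $x_i^{\pm1}\gamma$ (or to $s_i\gamma$). This is a tree. So $G_{2m}$ and $G_3$ are acyclic Borel graphs, $2m$-regular and $3$-regular. For instance, in $G_3$ the vertex $\omega$ has neighbors $s_1\omega,s_2\omega,s_3\omega$, and the six points at distance $2$ are $s_is_j\omega$ with $i\ne j$.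

A *random edge* is $(\omega,x_i\omega)$, respectively $(\omega,s_i\omega)$, with $\omega\sim\mu$ and $i$ uniform and independent of $\omega$. By invariance both ends have law $\mu$.

## 4. Spectral gap: two-colorings miss many edges

We need to know how far a measurable two-coloring can be from constant along edges, and how large an independent set can be.

**Lemma 2 (spectral lemma).** Let $(K,\kappa)$ be a standard probability space and let the infinite group $\Delta$ act by shift on $(K^\Delta,\kappa^\Delta)$. Let $T=\frac1N\sum_{i=1}^Nt_i$, where $\{t_1,\dots,t_N\}\subset\Delta$ is closed under inverses. Then the norm of $T$ on $L^2_0$ (functions of mean $0$) is at most its norm on $\ell^2(\Delta)$.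

*Proof.* The plan is to split $L^2_0$ into pieces that sit inside $\ell^2(\Delta)$. Let $(\varphi_n)$ be an orthonormal basis of $L^2(K)$ with $\varphi_0=1$. For finitely supported $\tau:\Delta\to\{0,1,2,\dots\}$, taking only values that index the basis, put $e_\tau(\omega)=\prod_\gamma\varphi_{\tau(\gamma)}(\omega(\gamma))$. The $e_\tau$ form an orthonormal basis of $L^2(K^\Delta)$. With $(\delta\varphi)(\omega)=\varphi(\delta^{-1}\omega)$ we get $\delta e_\tau(\omega)=\prod_\gamma\varphi_{\tau(\gamma)}(\omega(\delta\gamma))$, which is $e_{\tau'}$ with $\tau'(\gamma)=\tau(\delta^{-1}\gamma)$. So $\Delta$ permutes the basis, and the support of $\tau$ is translated by $\delta$.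

The functions $e_\tau$ with $\tau\ne0$ span $L^2_0$. The stabilizer of such a $\tau$ preserves its finite nonempty support and acts on it freely by translation, so it is finite. Hence $L^2_0$ is a direct sum, over orbits, of representations $\ell^2(\Delta/L)$ with $L$ finite. Sending the basis vector of the coset $gL$ to $|L|^{-1/2}1_{gL}$ embeds $\ell^2(\Delta/L)$ equivariantly and isometrically in $\ell^2(\Delta)$. So $T$ has norm at most $\|T\|_{\ell^2(\Delta)}$ on each summand, hence on the sum. $\square$

**Norms on trees.** We bound the adjacency operator of the $D$-regular tree by $2\sqrt{D-1}$. Fix an end, and let $p(x)$ be the neighbor of $x$ toward that end. The other $D-1$ neighbors $y$ of $x$ satisfy $p(y)=x$. Put $(Bf)(x)=f(p(x))$. Then $(B^*f)(x)=\sum_{p(y)=x}f(y)$, so the adjacency operator is $B+B^*$. Moreover $\|Bf\|^2=\sum_x|f(p(x))|^2=(D-1)\|f\|^2$, since each vertex is the parent of $D-1$ vertices. The bound follows.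

So for $F_m$ with $T=\frac1{2m}\sum_i(x_i+x_i^{-1})$ we may use $\rho=\sqrt{2m-1}/m\le\sqrt{2/m}$ as a bound for the norm of $T$ on $L^2_0$. For $\mathbb Z_2^{*3}$ with $T=\frac13\sum_is_i$ we use $\rho=2\sqrt2/3$.

**Consequences.** For sets $A,B$ of measures $\alpha,\beta$, write $1_A=\alpha+(1_A-\alpha)$ and similarly for $B$. The operator $T$ fixes constants and preserves means, and $\|1_A-\alpha\|^2=\alpha(1-\alpha)$. Hence
$$|\langle T1_A,1_B\rangle-\alpha\beta|\le\rho\sqrt{\alpha(1-\alpha)\beta(1-\beta)}.\tag{1}$$
If $A$ is independent up to a null set, then $\langle T1_A,1_A\rangle=0$, so $0\ge\alpha^2-\rho\alpha(1-\alpha)$ and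
$$\alpha\le\frac{\rho}{1+\rho}.\tag{2}$$
If $\varphi:\Omega\to\{\pm1\}$ is measurable with mean $\bar\varphi$, then $\langle T\varphi,\varphi\rangle\ge\bar\varphi^2-\rho(1-\bar\varphi^2)\ge-\rho$. By invariance $\langle T\varphi,\varphi\rangle$ is the expected product of the values of $\varphi$ at the ends of a random edge. So
$$\Pr(\varphi\text{ differs at the two ends of a random edge})=\tfrac12(1-\langle T\varphi,\varphi\rangle)\le\frac{1+\rho}2.\tag{3}$$

Let us try the smallest targets. By (3), neither $G_3$ nor any $G_{2m}$ with $m\ge2$ has a Borel homomorphism to a bipartite graph, such as a countable forest, since pulling back a two-coloring would give probability $1>\frac{1+\rho}2$. By (2), if $G_{2m}$ has a Borel homomorphism to a finite graph with $N$ vertices, then some vertex preimage, an independent set, has measure at least $1/N$. So $N\ge1+1/\rho\ge1+\sqrt{m/2}$: the target must be large. The case of large targets with cycles needs another tool.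

## 5. An entropy inequality for free groups

Write $h$ for Shannon entropy, of random variables or of laws, and $I(X;Y)=h(X)+h(Y)-h(X,Y)$. Recall that $I(X;Y)$ is the relative entropy $\sum P\log(P/Q)$ of the joint law $P$ with respect to the product $Q$ of the marginals.

**Lemma 3 (entropy lemma).** Let $F_m=\langle w_1,\dots,w_m\rangle$ be free of rank $m$, acting by shift on $(K^{F_m},\kappa^{F_m})$ with $(K,\kappa)$ a standard probability space, and let $Z$ be a measurable function to a finite set $\mathcal A$. Then
$$\sum_{i=1}^mI\big(Z(\omega);Z(w_i\omega)\big)\le h(Z).\tag{4}$$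

So the labels across one of $m$ free generators share, on average, at most a fraction $1/m$ of the entropy. As an example, let $K=\{0,1\}$ with the fair coin and $Z(\omega)=(\omega(e),\omega(w_1^{-1}),\dots,\omega(w_1^{-(k-1)}))$. Then $Z(w_1\omega)$ reads the coordinates $w_1^{-1},\dots,w_1^{-k}$, which share $k-1$ bits with $Z(\omega)$. For $i\ne1$ the coordinates $w_i^{-1}w_1^{-l}$ read by $Z(w_i\omega)$ are disjoint from those of $Z(\omega)$. So the left side of (4) is $(k-1)\log2$ and the right side is $k\log2$.

*Proof.* We model the action by random permutations, and compare the labelings that must exist with the expected number of labelings. Let $\zeta$ and $\zeta_i$ be the laws of $Z(\omega)$ and $(Z(\omega),Z(w_i\omega))$. By invariance both marginals of $\zeta_i$ are $\zeta$.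

**Step 1: make the labeling local.** Fix $\eta>0$. Sets depending on finitely many coordinates are dense in the measure algebra. So there are a finite $B\subset F_m$ and a measurable $Z'$ with values in $\mathcal A$, depending only on the coordinates in $B$, with $\Pr(Z\ne Z')\le\eta$. The laws $\zeta_i'$ of $(Z'(\omega),Z'(w_i\omega))$ are within $2\eta$ of $\zeta_i$ entrywise.

**Step 2: transfer to permutations.** We produce labelings of $[n]$ with almost the same pair statistics. Let $\sigma_1,\dots,\sigma_m$ be independent uniform permutations of $[n]$, let $\sigma:F_m\to\mathrm{Sym}(n)$ be the homomorphism $w_i\mapsto\sigma_i$, and let $\xi_1,\dots,\xi_n$ be i.i.d. of law $\kappa$, independent of $\sigma$. Put $\omega_j(\gamma)=\xi_{\sigma(\gamma)^{-1}j}$. Then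
$$(w\omega_j)(\gamma)=\omega_j(w^{-1}\gamma)=\xi_{\sigma(\gamma)^{-1}\sigma(w)j}=\omega_{\sigma(w)j}(\gamma).$$
With $z_j=Z'(\omega_j)$ this gives $z_{\sigma_ij}=Z'(w_i\omega_j)$. All pairs $(z_j,z_{\sigma_ij})$ depend only on $\omega_j|_D$, where $D=B\cup\bigcup_iw_i^{-1}B$.

**Step 3: the model is locally free.** We show that two sampled neighborhoods are disjoint and injective with high probability. First, for a fixed $\gamma\ne e$ of reduced length $L$, $\Pr(\sigma(\gamma)j=j)\to0$ as $n\to\infty$. Reveal the trajectory $j=j_0,j_1,\dots,j_L$ letter by letter. Suppose $j_0,\dots,j_l$ are distinct and the next letter is $x$. The image of $j_l$ under $x$ could be known already only from a step that started at $j_l$, and there is none, or from a step that ended at $j_l$ with letter $x^{-1}$; the latter would be the step just made, which is excluded because the word is reduced. So the image is uniform on a set of at least $n-L$ values, and it is one of the $l+1\le L$ earlier points with conditional probability at most $L/(n-L)$. Over $L$ steps, some repetition occurs with probability at most $L^2/(n-L)\to0$. Without repetition, $j_L\ne j_0$.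

Next, let $j\ne j'$ and let $\gamma$ be fixed. The law of $\sigma(\gamma)$ is invariant under conjugation, so $\Pr(\sigma(\gamma)j=j')$ is the same for all pairs $j\ne j'$. Summing over $j'$, it is at most $\frac1{n-1}$. By the same invariance $\Pr(\sigma(\gamma)j=j)$ does not depend on $j$.

An equality $\sigma(\gamma)^{-1}j=\sigma(\gamma')^{-1}j$ means $\sigma(\gamma'\gamma^{-1})j=j$, and $\sigma(\gamma)^{-1}j=\sigma(\gamma')^{-1}j'$ means $\sigma(\gamma'\gamma^{-1})j=j'$. So for $j\ne j'$ the $2|D|$ points $\sigma(\gamma)^{-1}j$, $\sigma(\gamma)^{-1}j'$ $(\gamma\in D)$ are all distinct with probability at least $1-\varepsilon_n$, where $\varepsilon_n\to0$ does not depend on $j,j'$.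

**Step 4: concentration.** We show that the pair statistics of $z$ are near $\zeta_i'$. Given $\sigma$ for which these points are distinct, $\omega_j|_D$ and $\omega_{j'}|_D$ are independent of law $\kappa^D$. So for fixed $i,a,b$ the indicators $X_j=1[(z_j,z_{\sigma_ij})=(a,b)]$ satisfy $|\mathbb EX_j-\zeta_i'(a,b)|\le\varepsilon_n$, and $|\mathbb EX_jX_{j'}-\zeta_i'(a,b)^2|\le\varepsilon_n$ for $j\ne j'$. The mean of $\frac1n\sum_jX_j$ is within $\varepsilon_n$ of $\zeta_i'(a,b)$, so its square is within $2\varepsilon_n$ of $\zeta_i'(a,b)^2$. The variance is therefore at most $\frac1n+\varepsilon_n+2\varepsilon_n\to0$. By Chebyshev, applied to the finitely many triples $(i,a,b)$, for large $n$ all the empirical pair distributions of $(z_j,z_{\sigma_ij})_j$ are within $\eta$ of $\zeta'_i$ entrywise with probability at least $\frac12$. So, for large $n$, with probability at least $\frac12$ over $\sigma$ there is some $z\in\mathcal A^n$ whose empirical pair distributions $P_i$ satisfy $|P_i-\zeta_i|\le3\eta$ entrywise for all $i$.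

**Step 5: first moment.** We bound the expected number of such $z$. Fix $z$ of type $p=(n_a/n)_a$, where $n_a$ counts the letter $a$. Both marginals of each $P_i$ are $p$, as $\sigma_i$ is a bijection. To count the permutations that give a matrix $N=nP_i$, split each class of $z$ according to target class, split each class according to source class, then choose bijections. By Stirling, the probability of $N$ is
$$\frac1{n!}\prod_a\frac{n_a!}{\prod_bN(a,b)!}\prod_b\frac{n_b!}{\prod_aN(a,b)!}\prod_{a,b}N(a,b)!=\frac{\prod_an_a!\prod_bn_b!}{n!\prod_{a,b}N(a,b)!}=e^{-n(2h(p)-h(P_i))+O(\log n)}.$$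
(The linear terms of Stirling cancel, since $-2n+n+n=0$; so do the terms in $n\log n$.) The $\sigma_i$ are independent, at most $e^{nh(p)}$ words have type $p$, and there are polynomially many types and count matrices. With Step 4,
$$\tfrac12\le n^{O(1)}\exp\Big(n\max\Big[h(p)+\sum_i\big(h(P_i)-2h(p)\big)\Big]\Big),$$
where the maximum is over the compact set of $(p,P_1,\dots,P_m)$ such that all $P_i$ have both marginals $p$ and are within $3\eta$ of $\zeta_i$ entrywise. Letting $n\to\infty$, the maximum is $\ge0$. Letting $\eta\to0$, the maximizers converge to $(\zeta,\zeta_1,\dots,\zeta_m)$, and by continuity $h(\zeta)-\sum_i(2h(\zeta)-h(\zeta_i))\ge0$. This is (4). $\square$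

**Subgroups.** Suppose $F_m\le\Delta$ and $\Delta=\bigsqcup_{c\in C}F_mc$. The map $\omega\mapsto\big(\gamma\mapsto(\omega(\gamma c))_{c\in C}\big)$ identifies $[0,1]^\Delta$ with $([0,1]^C)^{F_m}$, and it is $F_m$-equivariant because $(w\omega)(\gamma c)=\omega(w^{-1}\gamma c)$. So Lemmas 2 and 3 apply to $F_m$ acting on $[0,1]^\Delta$.

To use (4) we need a lower bound on mutual information.

**Lemma 4 (divergence bound).** Let $X,Y$ take finitely many values, with $\Pr((X,Y)\in A)=x$, and let the product of the marginals give $A$ mass at most $M$, where $M>0$. Then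
$$I(X;Y)\ge\psi(x):=x\log\frac xM-x,\tag{5}$$
and $\psi$ is convex on $[0,1]$ with $\psi(0)=0$.

*Proof.* Let $y\le M$ be the product mass of $A$. If $y=0$ then $x=0$, and $I\ge0=\psi(0)$. Otherwise, the data processing inequality for relative entropy, applied to the indicator of $A$, gives
$$I\ge x\log\tfrac xy+(1-x)\log\tfrac{1-x}{1-y}\ge x\log\tfrac xM+(1-x)\log(1-x)$$
(if $y=1$ then $x=1$ and the second term is $0$). The function $(1-x)\log(1-x)+x$ vanishes at $0$ and has derivative $-\log(1-x)\ge0$, so $(1-x)\log(1-x)\ge-x$. Finally $\psi''(x)=1/x>0$. $\square$

**Notation for a given homomorphism.** Let $f$ be a Borel homomorphism from $G_{2m}$ or $G_3$ to a countable $H$, and let $\nu$ be the law of $f(\omega)$, a probability measure on $V(H)$. We delete the vertices of $H$ of mass $0$ and restrict $f$ to a conull invariant Borel set (remove the orbits that meet the null preimages). This creates no cycles in $H$. So we assume $\nu(v)>0$ for all $v$, and put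
$$s(v)=-\log\nu(v).$$
For each $\tau$, at most $e^\tau$ vertices have $s(v)\le\tau$, since each has mass at least $e^{-\tau}$. If $W\subset V(H)$ is finite, $\nu(W)=q$, $s\le\tau$ on $W$, and $Z=f$ on the event $f\in W$ and $Z=*$ otherwise, then
$$h(Z)=\sum_{v\in W}\nu(v)s(v)+(1-q)\log\tfrac1{1-q}\le q\tau+q=q(\tau+1).\tag{6}$$

## 6. Uniform label laws, and a star that escapes

Try the entropy inequality on the cleanest case. Let $H$ be a graph on $N$ vertices without a 4-cycle; this means that two distinct vertices have at most one common neighbor. Suppose $f:G_{2m}\to H$ is a Borel homomorphism whose law $\nu$ is uniform, and let $m\ge32$.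

Let $A$ be the set of adjacent pairs, and $M_0=(\nu\times\nu)(A)=\frac1{N^2}\sum_x\deg x$. By Cauchy–Schwarz,
$$M_0^2\le\frac1{N^3}\sum_x(\deg x)^2.$$
The sum counts triples $(x,y,y')$ with $y,y'\sim x$. Those with $y=y'$ number $N^2M_0\le N^2$, and those with $y\ne y'$ at most $N^2$. So $M_0^2\le2/N$. The pair $(f(\omega),f(x_i\omega))$ lies in $A$ with probability $1$, so data processing gives $I(f(\omega);f(x_i\omega))\ge\log(1/M_0)\ge\frac12\log(N/2)$ for every $i$. By (4), $\frac m2\log\frac N2\le\log N$. By Section 4, $N\ge1+\sqrt{m/2}\ge5$, so $\log\frac N2>0$; as $m\ge4$ we get $2\log\frac N2\le\log N$, that is, $N\le4$. Contradiction.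

Now let $\nu$ be arbitrary. The same computation gives $M_0^2\le2\max\nu$, so the gain per generator is about $\frac12\min s$, but the cost is $h(\nu)=\sum\nu(v)s(v)$, the average of $s$. If $s$ varies a lot, these are not comparable, and (4) alone need not be violated. Here is a case. Let $H$ be a star with center of mass $\frac12$ and $N$ leaves of mass $\frac1{2N}$, and give each of the $2N$ oriented edges probability $\frac1{2N}$. The product of the marginals gives each oriented edge $\frac1{4N}$, so the mutual information is $\log2$, while $h(\nu)=\log2+\frac12\log N$. For $N\ge4^m$ the inequality $m\log2\le h(\nu)$ holds without conflict.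

A star is excluded for another reason: it is a forest, hence two-colorable, and (3) forbids it. This suggests how to combine the tools. Edges of $H$ between vertices of very different $s$ should look like a forest, because there are few vertices with small $s$ and, without 4-cycles, few vertices can see two of them. By (3) a forest captures only about half of the edges of $G$. The other edges join vertices of comparable $s$, and on a window of comparable $s$ the uniform argument works.

## 7. Large degree: no target without 4-cycles

*Proof of Theorem A.* Let $m\ge2e^{2048}$ be an integer, $d_0=2m$, $G=G_{2m}$, $\rho=\sqrt{2m-1}/m\le\sqrt{2/m}\le e^{-1024}$. Suppose $f:G\to H$ is a Borel homomorphism with $H$ countable and without a 4-cycle. Any two distinct vertices of $H$ have at most one common neighbor. We use the notation of Section 5.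

**Step 1: all masses are small.** We need $s$ large, so that exponentials in $s$ beat constants. As $H$ has no loops, $f^{-1}(v)$ is independent, and (2) gives $\nu(v)\le\rho$. So $s(v)\ge S:=\log(1/\rho)\ge1024$ for all $v$.

**Step 2: edges between comparable masses have probability at least $\frac14$.** This is where the forest enters. Call a neighbor $v$ of $u$ *lower* if $s(v)\le s(u)/8$. Call an edge of $H$ *steep* if one end is lower than the other, and *level* otherwise. In the star of Section 6, all edges are steep if $\log(2N)\ge8\log2$. A steep edge has a unique higher end, as $s>0$.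

Let $\mathrm{Bad}$ be the set of $u$ with at least two distinct lower neighbors. If $u\in\mathrm{Bad}$ and $t\le s(u)<2t$, then two of its neighbors lie in $\{s\le t/4\}$, a set of size at most $e^{t/4}$, which has at most $\frac12e^{t/2}$ pairs. Each pair has at most one common neighbor. So there are at most $\frac12e^{t/2}$ such $u$, each of mass at most $e^{-t}$. Taking $t=2^jS$, $j\ge0$,
$$\nu(\mathrm{Bad})\le\tfrac12\sum_{j\ge0}e^{-2^jS/2}\le\tfrac1{16}.$$

Let $F$ be the set of steep edges whose higher end is not in $\mathrm{Bad}$. Then $F$ is a forest. For in a cycle of $F$, take a vertex $u$ with maximal $s$. Both cycle edges at $u$ are steep and their other ends do not have larger $s$, so $u$ is the higher end of both. So $u$ has two lower neighbors while $u\notin\mathrm{Bad}$, a contradiction.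

Properly two-color $F$ and pull the coloring back by $f$. By (3) a random edge maps into $F$ with probability at most $\frac{1+\rho}2$. It maps to a steep edge not in $F$ with probability at most $2\nu(\mathrm{Bad})\le\frac18$, because then one of its ends has label in $\mathrm{Bad}$, and both ends have label of law $\nu$. So it maps to a level edge with probability at least $\frac{1-\rho}2-\frac18\ge\frac14$.

**Step 3: choose a scale.** We look for a window that contains both ends of an edge with probability comparable to the mass of the window. Put
$$W_t=\{v:t\le s(v)<64t\},\quad q_t=\nu(W_t),\quad Q_{t,i}=\Pr(f(\omega),f(x_i\omega)\in W_t),\quad Q_t=\frac1m\sum_iQ_{t,i}.$$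
A vertex $v$ lies in $W_t$ exactly for $s(v)/64<t\le s(v)$, a set of $\frac{dt}t$-measure $\log64$. So $\int_0^\infty q_t\frac{dt}t=\log64=2\log8$. For a level edge $\{a,b\}$ the set of $t$ with $a,b\in W_t$ has $\frac{dt}t$-measure
$$\log\Big(64\,\frac{\min(s(a),s(b))}{\max(s(a),s(b))}\Big)\ge\log8,$$
since the ratio of $s$-values is less than $8$. By Step 2, $\int Q_t\frac{dt}t\ge\frac14\log8$. Hence
$$\int_0^\infty\Big(Q_t-\frac{q_t}{16}\Big)\frac{dt}t\ge\frac14\log8-\frac18\log8=\frac18\log8>0.25.$$
For $t\le S/64$ the window is empty and the integrand vanishes. On the other hand,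
$$\int_{S/64}^\infty e^{-t/4}\frac{dt}t\le\frac{64}S\cdot4e^{-S/256}<0.01 .$$
So there is $t>S/64\ge16$ with $Q_t-\frac{q_t}{16}>e^{-t/4}$. Fix it. In particular
$$Q_t\ge\frac{q_t}{16},\qquad Q_t>e^{-t/4}.\tag{7}$$

**Step 4: adjacency is rare under the product measure.** We repeat the count of Section 6 inside the window. Let $A=\{(x,y)\in W_t^2:xy\in E(H)\}$, $M_0=(\nu\times\nu)(A)$, and $g(x)=\sum_{y\in W_t,\,y\sim x}\nu(y)$. On $W_t$ we have $\nu\le e^{-t}$. By Cauchy–Schwarz, then expanding $g(x)^2$,
$$M_0^2=\Big(\sum_{x\in W_t}\nu(x)g(x)\Big)^2\le\sum_{x\in W_t}\nu(x)g(x)^2=\sum_{(x,y)\in A}\nu(x)\nu(y)^2+\sum_{\substack{y\ne y'\\y,y'\in W_t}}\nu(y)\nu(y')\sum_{\substack{x\in W_t\\x\sim y,y'}}\nu(x).$$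
The first sum is at most $e^{-t}M_0$. In the second, the inner sum has at most one term, so the whole is at most $e^{-t}$. Hence $M_0^2\le2e^{-t}$ and $M_0\le M:=\sqrt2\,e^{-t/2}$.

**Step 5: contradiction.** We compare both sides of (4). Let $Z=f$ if $f\in W_t$ and $Z=*$ otherwise. As $f$ is a homomorphism, $\Pr((Z(\omega),Z(x_i\omega))\in A)=Q_{t,i}$. By (5), convexity of $\psi$, and (7),
$$\frac1m\sum_iI(Z(\omega);Z(x_i\omega))\ge\frac1m\sum_i\psi(Q_{t,i})\ge\psi(Q_t)\ge Q_t\Big(-\frac t4+\frac t2-\log\sqrt2-1\Big)\ge Q_t\frac t8\ge\frac{q_tt}{128},$$
where we used $\frac t8\ge2>\log\sqrt2+1$. By (4), and (6) with $\tau=64t$, the left side is at most $\frac1mh(Z)\le\frac{q_t(64t+1)}m\le\frac{65\,q_tt}m$. Since $q_t\ge Q_t>0$, we get $m\le128\cdot65=8320$, a contradiction. With Lemma 1 this proves Theorem A for all $d\ge d_0$. $\blacksquare$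

## 8. Degree three: many free generators, at a distance

By Lemma 1, Theorem B needs only $G_3$. The entropy inequality is strong when there are many free generators, and $\mathbb Z_2*\mathbb Z_2*\mathbb Z_2$ contains free groups of every rank.

**Lemma 5.** Let $a=s_1s_2$, $b=s_1s_3$, and $w_j=a^jba^{-j}$ for $1\le j\le m$. Then $w_1,\dots,w_m$ freely generate a free group, and each $w_j$ is a product of at most $r:=4m+2$ letters $s_i$.

*Proof.* First, $a,b$ freely generate a free group. In a reduced word in $a^{\pm1},b^{\pm1}$, each letter is $s_1y$ or $ys_1$ with $y\in\{s_2,s_3\}$. Between the $y,y'$ of consecutive letters there remains, after canceling $s_1s_1$, either $s_1$ or nothing. The latter occurs only for letters of opposite sign, and then $y\ne y'$ because the word in $a,b$ is reduced. So a reduced nonempty word in the $s_i$ results, and it is not the identity.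

Next, a nonempty reduced product $\prod_lw_{j_l}^{\epsilon_l}$, $\epsilon_l=\pm1$, equals $a^{j_1}b^{\epsilon_1}a^{j_2-j_1}b^{\epsilon_2}\cdots$. A middle power of $a$ is trivial only when $j_l=j_{l+1}$, and then $\epsilon_l=\epsilon_{l+1}$ because the product is reduced. So no letter $b^{\pm1}$ cancels. Finally, $w_j$ has at most $2m+1$ letters $a^{\pm1},b^{\pm1}$, each a product of two $s_i$. $\square$

A sensible first attempt is to rerun Section 7 with $w_i$ in place of $x_i$. It stops at three points.

- The labels $f(\omega),f(w_i\omega)$ are no longer adjacent, but only joined by a walk of length $\le r$. The relation "at distance $\le r$" can have full product measure even in a tree: any two leaves of a star are at distance at most $2$. So Step 4 fails when a vertex of much smaller $s$ lies near the window.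
- The cost in (6) grows with the ratio of the window, so this ratio must stay bounded while $m$ grows. But $s$ has to be controlled along a whole walk of $r=4m+2$ steps.
- Now $\rho=2\sqrt2/3$ is close to $1$, so (2) no longer gives small masses.

The remedy is to work with vertices $u$ such that no vertex within distance $r$ of $u$ has $s$ smaller than $s(u)/c$, for a constant $c$ very close to $1$. A forest argument as in Step 2 will show that these have mass bounded below. Near such vertices, vertices with many neighbors in the relevant subgraph are rare, so walks from a given point reach few points. Both facts use one combinatorial lemma.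

## 9. Hulls in graphs of large girth

Write $B_H(v,j)$ for the closed ball of radius $j$ in $H$. A path is a walk with distinct vertices. We use two facts. First, two distinct paths with the same ends, of lengths $l_1,l_2$, give a cycle of length at most $l_1+l_2$: their union contains a cycle, since in a forest paths are determined by their ends. Second, a non-backtracking walk $v_0,v_1,\dots$ of length less than the girth is a path: if $v_i=v_j$ with $j-i>0$ minimal, then $j-i\ge3$ and $v_i,\dots,v_{j-1}$ is a cycle of length $j-i$.

**Definition (hull).** For a finite $W\subset V(H)$ and an integer $\ell\ge1$, the $\ell$-hull of $W$ is the union $\Gamma$ of all paths of length $\le\ell$ in $H$ between distinct points of $W$.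

For example, in the cycle $C_{20}$ with $W=\{0,3,10\}$ and $\ell=4$, the only such path runs through $0,1,2,3$. The hull has 4 vertices and 3 edges; the point $10$ does not occur in it.

**Lemma 6 (hull lemma).** Let $k,\ell\ge1$ be integers, let $H$ have girth $>2k(\ell+1)$, and let $W\subset V(H)$ be finite with $|W|\le n$, $n\ge1$ real. Let $\Gamma$ be the $\ell$-hull of $W$. Then
$$|E(\Gamma)|\le2(\ell+1)n^{1+1/k},\qquad|V(\Gamma)|\le(2\ell+1)n^{1+1/k}.$$

So in large girth the hull is barely larger than $W$, in the exponent. *Proof.* We may assume $W\ne\emptyset$ and $W\subset V(\Gamma)$, adding missing points of $W$ as isolated vertices; this does not change $E(\Gamma)$ and only enlarges $V(\Gamma)$. The graph $\Gamma$ is finite, because paths of length $\le\ell$ with given ends are unique (girth $>2\ell$).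

**Step 1: cut $\Gamma$ into cells.** We want tree-like cells around the points of $W$. Each $z\in V(\Gamma)$ is within $\ell/2$ of $W$ in $\Gamma$, as it lies on a path of length $\le\ell$ between points of $W$, or in $W$. Assign $z$ to the nearest point of $W$ in the metric of $\Gamma$, ties broken by a fixed order of $W$. If $z$ is assigned to $w$, so is every vertex $y$ on a shortest path from $z$ to $w$. Indeed, if $y$ had a better center $w'$, then $\mathrm{dist}(z,w')\le\mathrm{dist}(z,y)+\mathrm{dist}(y,w')\le\mathrm{dist}(z,w)$, and $w'$ would also be better for $z$: either some inequality is strict, or the tie order prefers $w'$. So each cell contains shortest paths, of length $\le\ell/2$, from its points to its center $w$. The cell induces a tree $T_w$ of depth $\le\ell/2$, since an edge of the cell outside a breadth-first tree would give a cycle of length $\le\ell+1$.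

**Step 2: the quotient has few edges.** Two cells are joined by at most one edge: two such edges, with tree paths of length $\le\ell$ in the two cells, would form a cycle of length $\le2\ell+2$. Let $Q$ be the simple quotient graph on $W$. A cycle of length $j$ in $Q$ gives a cycle in $\Gamma$ of length $\le j(\ell+1)$, made of $j$ inter-cell edges and $j$ tree paths of length $\le\ell$. So $Q$ has girth $>2k$.

A graph with $n'$ vertices, $e\ge1$ edges and girth $>2k$ has a nonempty subgraph of minimum degree $\delta'\ge e/n'$: repeatedly delete vertices of degree $<e/n'$. If all vertices disappeared, fewer than $e$ edges would have been removed in total, which is absurd. If $\delta'>1$, the non-backtracking walks of length $k$ in this subgraph from a given vertex number at least $(\delta'-1)^k$. They are paths, and they have distinct ends, since otherwise there is a cycle of length $\le2k$. So $(\delta'-1)^k\le n'$, and $e\le n'\delta'\le n'+n'^{1+1/k}$. If $\delta'\le1$ then $e\le n'$. With $n'=|W|\le n$ we get $|E(Q)|\le2n^{1+1/k}$.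

**Step 3: the cells are small.** We charge the vertices of the cells to edges of $Q$. A leaf $z\ne w$ of $T_w$ is not in $W$, because each point of $W$ lies in its own cell. So $z$ is interior to one of the defining paths and has degree $\ge2$ in $\Gamma$; having degree $1$ in $T_w$, it is incident with an inter-cell edge. Distinct leaves of $T_w$ give distinct such edges, as an inter-cell edge has only one end in the cell. Every vertex of $T_w$ other than $w$ lies on the path from $w$ to some leaf, and this path has at most $\ell/2$ vertices besides $w$. Thus
$$|V(T_w)|-1\le\frac\ell2\cdot\#\{\text{inter-cell edges at the cell of }w\}.$$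
Each inter-cell edge is counted at two cells, so $\sum_w(|V(T_w)|-1)\le\ell|E(Q)|$. Hence $|V(\Gamma)|\le n+\ell|E(Q)|\le(2\ell+1)n^{1+1/k}$ and $|E(\Gamma)|\le\ell|E(Q)|+|E(Q)|\le2(\ell+1)n^{1+1/k}$. $\square$

## 10. No target of large girth for the 3-regular shift graph

*Proof of Theorem B.* As noted, it suffices to treat $d=3$, $G=G_3$.

**Step 1: fix the parameters.** The order of choice matters, so we fix it first. Put $\rho=2\sqrt2/3$ and $p_0=(1-\rho)/8$. Choose in order:

1. an integer $m>\max(320/p_0,\,8/p_0^2)$, and $r=4m+2$;
2. $c\in(1,2)$ with $c^2-\frac1c\le\frac1{8r}$, and $\gamma=\frac1{16r}$;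
3. an integer $k\ge1$ with $\frac{c^2}k\le\frac1{8r}$ and $1+\frac1k\le c^{1/4}$, and $\beta=1-c^{-1/4}>0$;
4. $S>0$ so large that (i) $(4r+3)\sum_{j\ge0}e^{-\beta Sc^{j/2}}\le p_0$; (ii) $\int_{S/c^2}^\infty e^{-\gamma t}\frac{dt}t<\frac{p_0^2}4\log c$; (iii) for all $t\ge S/c^2$: $t\ge1$, $4(r+1)^2e^{-\gamma t}\le\frac12$, and $\frac t4\ge\log(2(r+1))+1$;
5. $j_0$ with $\rho^{2j_0}\frac2{1-\rho}<e^{-S}$, and an integer $g_0>\max(4k(r+1),\,2j_0+1)$.

Let $w_1,\dots,w_m$ be as in Lemma 5. Suppose $f:G_3\to H$ is a Borel homomorphism, with $H$ countable of girth $\ge g_0$. We use the notation of Section 5; deleting vertices does not decrease girth.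

**Step 2: all masses are small, $s(v)>S$ for all $v$.** A large ball of $H$ is a tree, so its preimage cannot be too large, while expansion forces it to be large unless $\nu(v)$ is tiny. For a set $A$ of measure $\alpha>0$ let $N(A)=\bigcup_is_iA$ and $\beta'=\mu(N(A))$. The function $T1_A(\omega)=\frac13\sum_i1_A(s_i\omega)$ vanishes off $N(A)$, so $\langle T1_A,1_{N(A)}\rangle=\alpha$. By (1), $\alpha(1-\beta')\le\rho\sqrt{\alpha(1-\alpha)\beta'(1-\beta')}$. Squaring and dividing (the case $\beta'=1$ is trivial),
$$\frac{1-\beta'}{\beta'}\le\rho^2\,\frac{1-\alpha}\alpha.$$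
Let $S_j=f^{-1}(B_H(v,j))$. Then $N(S_j)\subset S_{j+1}$ up to a null set, so iterating from $\mu(S_0)=\nu(v)$ gives $\frac{1-\mu(S_{j_0})}{\mu(S_{j_0})}\le\rho^{2j_0}/\nu(v)$.

As the girth exceeds $2j_0+1$, the ball $B_H(v,j_0)$ induces a tree: an edge outside a breadth-first tree would give a cycle of length $\le2j_0+1$. So $S_{j_0}$ is a union of two independent sets, and by (2) $\mu(S_{j_0})\le\frac{2\rho}{1+\rho}$, that is, $\frac{1-\mu(S_{j_0})}{\mu(S_{j_0})}\ge\frac{1-\rho}{2\rho}$. Hence $\nu(v)\le\rho^{2j_0}\frac{2\rho}{1-\rho}<e^{-S}$.

**Step 3: stable vertices have mass at least $p_0$.** This replaces the level edges of Section 7. Let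
$$U=\{u\in V(H):s(v)>s(u)/c\text{ for all }v\in B_H(u,r)\},\qquad p=\nu(U).$$
Call the vertices of $U$ stable. In the star of Section 6 with $N\ge2$, the center is stable, as every leaf has larger $s$. The leaves are not, since $s=\log2$ at the center and $\log(2N)\ge2\log2>c\log2$ at a leaf.

*Claim: $p\ge p_0$.* Each set $\{s\le\tau\}$ is finite, so there is a well-ordering $\prec$ of $V(H)$ with $s(u)<s(v)\Rightarrow u\prec v$. For $u\notin U$ let $\mathrm{low}(u)$ be the $\prec$-least element of $B_H(u,r)$. It minimizes $s$ on the ball, so $s(\mathrm{low}(u))\le s(u)/c$ and $\mathrm{low}(u)\ne u$. Let $\pi(u)$ be the neighbor of $u$ on the geodesic from $u$ to $\mathrm{low}(u)$, which is unique since the girth exceeds $2r$. Let $F=\{\{u,\pi(u)\}:u\notin U\}$.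

*$F$ is a forest.* Consider a cycle in $F$. Each of its edges is $\{u,\pi(u)\}$ for some cycle vertex $u$. Each $u$ supplies only one edge, and the cycle has as many edges as vertices, so every cycle vertex supplies exactly one cycle edge and each edge has exactly one supplier. Orient it from $u$ to $\pi(u)$. All out-degrees are $1$, hence all in-degrees are $1$, and the cycle can be written $u_1,\dots,u_n$ with $u_{i+1}=\pi(u_i)$ cyclically. Now $\mathrm{low}(u_i)\in B_H(u_{i+1},r-1)$, so $\mathrm{low}(u_{i+1})\preceq\mathrm{low}(u_i)$. Going around, all $\mathrm{low}(u_i)$ equal one vertex $v$, while $\mathrm{dist}(u_{i+1},v)=\mathrm{dist}(u_i,v)-1$ for all $i$ cyclically, a contradiction.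

*Bad vertices.* We show that edges outside $F$ between unstable vertices touch a small set. Let $t_j=Sc^{j/2}$ $(j\ge0)$, let $\Gamma_j$ be the $(2r+1)$-hull of $\{s\le t_j/\sqrt c\}$, a set of at most $e^{t_j/\sqrt c}$ points, and let $\mathrm{Bad}=\bigcup_j\{u\in V(\Gamma_j):t_j\le s(u)<\sqrt c\,t_j\}$. Lemma 6 applies with $\ell=2r+1$, since the girth exceeds $4k(r+1)=2k(\ell+1)$, and gives
$$|V(\Gamma_j)|\le(4r+3)e^{(1+1/k)t_j/\sqrt c}\le(4r+3)e^{c^{-1/4}t_j},$$
by $1+\frac1k\le c^{1/4}$. The vertices counted have mass at most $e^{-t_j}$, so by (i)
$$\nu(\mathrm{Bad})\le\sum_j(4r+3)e^{c^{-1/4}t_j}e^{-t_j}=(4r+3)\sum_je^{-\beta t_j}\le p_0.$$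

Let $\{u,v\}\in E(H)\setminus F$ with $u,v\notin U$. The geodesic from $\mathrm{low}(u)$ to $u$, the edge $uv$, and the geodesic from $v$ to $\mathrm{low}(v)$ form a walk of length $\le2r+1<g_0$. It is non-backtracking, because $\{u,v\}\notin F$ gives $\pi(u)\ne v$ and $\pi(v)\ne u$. So it is a path, with distinct ends. Say $s(u)\ge s(v)$. Then both ends have $s\le s(u)/c$. Choose $j$ with $t_j\le s(u)<\sqrt c\,t_j$, which exists by Step 2. Then $s(u)/c<t_j/\sqrt c$, so both ends lie in $\{s\le t_j/\sqrt c\}$, the path lies in $\Gamma_j$, and $u\in\mathrm{Bad}$. If $s(v)>s(u)$, then $v\in\mathrm{Bad}$ by symmetry.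

*Conclusion.* Two-color $F$. By (3), a random edge $(\omega,s_i\omega)$ maps outside $F$ with probability at least $\frac{1-\rho}2=4p_0$. Such an edge has an end with label in $U\cup\mathrm{Bad}$. So $4p_0\le2p+2p_0$, i.e. $p\ge p_0$.

**Step 4: choose a scale.** As in Section 7, we find a window of stable vertices that captures pairs across the $w_i$. Put
$$W_t=\{v:t\le s(v)<c^2t\},\quad q_t=\nu(U\cap W_t),\quad Q_{t,i}=\Pr(f(\omega),f(w_i\omega)\in U\cap W_t),\quad Q_t=\frac1m\sum_iQ_{t,i}.$$
The averaging operator of $w_1^{\pm1},\dots,w_m^{\pm1}$ has norm at most $\sqrt{2/m}\le p_0/2$ on $L^2_0$, by the remark on subgroups in Section 5. So (1), applied with $A=B=f^{-1}(U)$, gives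
$$\frac1m\sum_i\Pr(f(\omega),f(w_i\omega)\in U)\ge p^2-\tfrac{p_0}2p\ge\tfrac{p^2}2.$$
If $x=f(\omega)$ and $y=f(w_i\omega)$ are in $U$, then $\mathrm{dist}_H(x,y)\le r$, so $s(x),s(y)$ differ by a factor less than $c$. So $\{t:x,y\in W_t\}$ has $\frac{dt}t$-measure $\log\big(c^2\min(s(x),s(y))/\max(s(x),s(y))\big)\ge\log c$. Hence $\int Q_t\frac{dt}t\ge\frac{p^2}2\log c$, while $\int q_t\frac{dt}t=2p\log c$, and
$$\int_0^\infty\Big(Q_t-\frac p8q_t\Big)\frac{dt}t\ge\frac{p^2}4\log c\ge\frac{p_0^2}4\log c.$$
The integrand vanishes for $t\le S/c^2$, by Step 2. By (ii) there is $t>S/c^2$ with $Q_t-\frac p8q_t>e^{-\gamma t}$. Fix it and write $W=W_t$. In particular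
$$Q_t\ge\frac p8q_t,\qquad Q_t>e^{-\gamma t}.\tag{8}$$

**Step 5: most walks avoid branching vertices.** We need the pairs $(f(\omega),f(w_i\omega))$ to lie in a set of small product measure. Let $\Gamma$ be the $r$-hull of $W$, and $n=e^{c^2t}\ge|W|$. Put
$$\delta=c^2\big(1+\tfrac1k\big)-\tfrac1c+2\gamma\le\tfrac3{8r},\qquad\mathcal B=\{z\in V(\Gamma):\deg_\Gamma z\ge e^{\delta t}\},\qquad\mathcal B'=\{z\in\mathcal B:s(z)>t/c\}.$$
(The bound on $\delta$ holds because $c^2-\frac1c$, $\frac{c^2}k$ and $2\gamma$ are each at most $\frac1{8r}$.) The girth exceeds $2k(r+1)$, so Lemma 6 gives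
$$|\mathcal B|\le2|E(\Gamma)|e^{-\delta t}\le4(r+1)e^{(c^2(1+1/k)-\delta)t},\qquad\nu(\mathcal B')\le|\mathcal B|e^{-t/c}\le4(r+1)e^{-2\gamma t},$$
by the choice of $\delta$. For each $i$, writing $w_i$ as a product of at most $r$ letters $s_j$ gives a walk in $G$ from $\omega$ to $w_i\omega$ with at most $r+1$ vertices, each with label of law $\nu$. It meets $f^{-1}(\mathcal B')$ with probability at most $4(r+1)^2e^{-2\gamma t}\le\frac12e^{-\gamma t}<\frac12Q_t$, by (iii) and (8).

Let $A$ be the set of $(x,y)\in(U\cap W)^2$ such that $x=y$ or there is a path in $\Gamma$ of length $\le r$ from $x$ to $y$ all of whose vertices are outside $\mathcal B$, except possibly $y$. Suppose $x=f(\omega)$ and $y=f(w_i\omega)$ are in $U\cap W$ and the $G$-walk does not meet $f^{-1}(\mathcal B')$. If $x\ne y$, the image walk, of length $\le r$, contains a path from $x$ to $y$ of length $\le r$, and this path lies in $\Gamma$ because $x,y$ are distinct points of $W$. Its vertices lie in $B_H(x,r)$ with $x$ stable, so they have $s>s(x)/c\ge t/c$. They are labels on the $G$-walk, so they are not in $\mathcal B'$, hence not in $\mathcal B$. So $(x,y)\in A$.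 With $Q_i'=\Pr((f(\omega),f(w_i\omega))\in A)$ we obtain
$$\bar Q:=\frac1m\sum_iQ_i'\ge Q_t-\tfrac12Q_t=\tfrac12Q_t.$$

For given $x$, a path as in the definition of $A$ leaves each of its vertices in fewer than $e^{\delta t}$ ways. So there are at most $\sum_{l=0}^re^{\delta tl}\le(r+1)e^{r\delta t}$ points $y$ with $(x,y)\in A$, each of mass at most $e^{-t}$. Hence
$$(\nu\times\nu)(A)\le M:=(r+1)e^{r\delta t-t}.$$

**Step 6: contradiction.** We compare both sides of (4) for $w_1,\dots,w_m$. Let $Z=f$ if $f\in U\cap W$ and $Z=*$ otherwise. We have $\bar Q\ge\frac12Q_t>\frac12e^{-\gamma t}$, $r\delta\le\frac38$ and $\gamma\le\frac1{16}$. By (5), convexity of $\psi$, and (iii),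
$$\frac1m\sum_iI(Z(\omega);Z(w_i\omega))\ge\psi(\bar Q)\ge\bar Q\Big(\big(1-\tfrac38-\tfrac1{16}\big)t-\log(2(r+1))-1\Big)\ge\bar Q\,\frac t4\ge\frac{Q_tt}8\ge\frac{p\,q_t\,t}{64}.$$
The third inequality holds because $\frac9{16}t-\frac t4\ge\frac t4\ge\log(2(r+1))+1$. By (4), which applies to the subgroup generated by the $w_i$, and by (6) with $\tau=c^2t$, the left side is at most $\frac1mq_t(c^2t+1)\le\frac{5q_tt}m$, since $c^2<4$ and $t\ge1$. As $q_t\ge Q_t>0$, we get $m\le320/p\le320/p_0$, contradicting the choice of $m$.

This proves Theorem B for $d=3$. By Lemma 1 it holds for all $d\ge3$ with the same $g_0$. $\blacksquare$
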